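# Noncyclic finite $p$-groups are not Rhodes-prime

## 1. Quotients of a free group cut out by a functional

Fix a prime $p$. Let $F_n$ be the free group on $x_1,\dots,x_n$, and write $[a,b]=a^{-1}b^{-1}ab$ and $a^b=b^{-1}ab$. For a subgroup $H$ of a group, $H^p$ denotes the subgroup generated by the $p$-th powers of the elements of $H$.

**Definition (lower exponent-$p$ central series).** For a group $G$ put
$$\lambda_1(G)=G,\qquad \lambda_{i+1}(G)=[\lambda_i(G),G]\,\lambda_i(G)^p. \tag{1}$$
A finite $p$-group has *$p$-class* $c$ if $\lambda_{c+1}(G)=1\neq\lambda_c(G)$; the trivial group has $p$-class $0$. Every finite $p$-group has a $p$-class: if $\lambda_i(G)\neq 1$, then $\lambda_{i+1}(G)$ lies in every maximal $G$-normal subgroup of $\lambda_i(G)$, because in a finite $p$-group such a subgroup $M$ has $\lambda_i(G)/M$ central of order $p$ in $G/M$; so the series strictly decreases to $1$.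

For instance $\lambda_i(\mathbb Z)=p^{i-1}\mathbb Z$, and therefore $\mathbb Z_{p^n}$ has $p$-class $n$. If $G=D_4$ or $Q_8$ and $p=2$, then $\lambda_2(G)$ is the center, of order $2$, and $\lambda_3(G)=1$, so the $2$-class is $2$.

Two facts follow at once from (1).

**(a)** If $f:G\to G'$ is a homomorphism, then $f(\lambda_i(G))\le\lambda_i(G')$, with equality if $f$ is onto. (Induct on $i$.) In particular each $\lambda_i(G)$ is normal in $G$ and $\lambda_{i+1}(G)\le \lambda_i(G)$. Also, applying this to an inclusion and to a surjection, the $p$-class does not increase on passing to a homomorphic image of a subgroup.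

**(b)** $\lambda_i(G)/\lambda_{i+1}(G)$ is central in $G/\lambda_{i+1}(G)$ and elementary abelian, since (1) puts all $[w,g]$ and all $w^p$ with $w\in\lambda_i(G)$, $g\in G$, into $\lambda_{i+1}(G)$.

Put $\Gamma_{n,c}=F_n/\lambda_{c+1}(F_n)$. This is a finite $p$-group: inductively $\lambda_i(F_n)$ has finite index in $F_n$, hence is finitely generated, so $\lambda_i(F_n)/\lambda_{i+1}(F_n)$ is a finitely generated elementary abelian $p$-group, hence finite. For example $\Gamma_{1,c}=\mathbb Z_{p^c}$ and $\Gamma_{n,1}=\mathbb Z_p^n$.

**Definition (last layer, and the groups $Y_\mu$).** Fix $c\ge1$ and let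
$$L(n)=\lambda_c(F_n)/\lambda_{c+1}(F_n),$$
a finite-dimensional $\mathbb F_p$-space. For $w\in\lambda_c(F_n)$ let $\bar w$ be its class in $L(n)$. For a functional $\mu\in L(n)^*$ let
$$K_\mu=\{w\in\lambda_c(F_n):\mu(\bar w)=0\},\qquad Y_\mu=F_n/K_\mu .$$
By (b) every subgroup between $\lambda_{c+1}(F_n)$ and $\lambda_c(F_n)$ is normal in $F_n$, so $Y_\mu$ is a group; it is an image of $\Gamma_{n,c}$. By (a), $\lambda_c(Y_\mu)=\lambda_c(F_n)/K_\mu$, which has order $p$ if $\mu\neq0$ and order $1$ if $\mu=0$. So $Y_\mu$ keeps everything above the last layer, and of the last layer it keeps only what $\mu$ sees.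

**How groups give functionals.** Let $f:F_n\to G$ be a homomorphism, where $\lambda_{c+1}(G)=1$ and $|\lambda_c(G)|=p$. Fix an isomorphism $\lambda_c(G)\cong\mathbb F_p$. Since $f$ maps $\lambda_c(F_n)$ into $\lambda_c(G)$ and kills $\lambda_{c+1}(F_n)$, it induces a functional $\mu_f\in L(n)^*$ with
$$K_{\mu_f}=\ker f\cap\lambda_c(F_n). \tag{2}$$
If $f$ is onto, then $\mu_f\neq0$ and $G$ is an image of $Y_{\mu_f}$; if moreover $|G|=|Y_{\mu_f}|$, then $G\cong Y_{\mu_f}$.

**Example: $L(n)$ for $c=2$.** Work modulo $\lambda_3(F_n)$. By (b), elements of $\lambda_2(F_n)$ are central of exponent $p$. In a group where commutators are central, $[\cdot,\cdot]$ is bilinear, and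
$$(uv)^k=u^kv^k[v,u]^{\binom k2}. \tag{3}$$
(Induct: $v^ku=uv^k[v,u]^k$, so $(uv)^{k+1}=u^kv^k[v,u]^{\binom k2}uv=u^{k+1}v^{k+1}[v,u]^{\binom k2+k}$.) Hence, modulo $\lambda_3(F_n)$, every commutator lies in the span of the $[x_i,x_j]$, and by (3) every $p$-th power $u^p$, with $u$ a product of factors $x_i^{\pm1}$, lies in the span of the $x_i^p$ and the $[x_i,x_j]$. So
$$x_i^p\ (1\le i\le n),\qquad [x_i,x_j]\ (i<j) \tag{4}$$
span $L(n)$. They form a basis, because for each of them there is a functional that is nonzero on it and zero on all the others. For $x_i^p$, use $F_n\to\mathbb Z_{p^2}$ sending $x_i$ to a generator and the other generators to $0$. For $[x_i,x_j]$, use $F_n\to B$, where $B$ is a nonabelian group of order $p^3$ generated by two elements $a,b$ of order $p$: send $x_i\mapsto a$, $x_j\mapsto b$, and the other generators to $1$. Such a $B$ is $D_4$ if $p=2$ (two noncommuting reflections). If $p$ is odd, it is the group $E$ of upper unitriangular $3\times3$ matrices over $\mathbb Z_p$, which has exponent $p$. In both cases $\lambda_2(B)$ is the center, of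 order $p$, and $\lambda_3(B)=1$.

**Adding functionals.** For $\mu_1,\mu_2\in L(n)^*$ we have $K_{\mu_1}\cap K_{\mu_2}\le K_{\mu_1+\mu_2}$. So $F_n/(K_{\mu_1}\cap K_{\mu_2})$ embeds in $Y_{\mu_1}\times Y_{\mu_2}$, and it has $Y_{\mu_1+\mu_2}$ as an image:
$$Y_{\mu_1+\mu_2}\ \text{is an image of a subgroup of}\ Y_{\mu_1}\times Y_{\mu_2}. \tag{5}$$

Property (5) is what the construction is for. It turns *addition in a vector space* into *images of subgroups of direct products*, and the question of this lecture is about the latter.

## 2. Rhodes-primeness and the theorems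

**Definition (subquotient).** A group $X$ is a *subquotient* of $Y$, written $X\preceq Y$, if $X$ is isomorphic to a homomorphic image of a subgroup of $Y$. The relation is transitive: if $X$ is an image of $A\le Y$ and $f:B\to Y$ is onto with $B\le Z$, then $f^{-1}(A)\le Z$ maps onto $A$ and then onto $X$. Thus (5) says $Y_{\mu_1+\mu_2}\preceq Y_{\mu_1}\times Y_{\mu_2}$, and (a) says that $p$-class does not increase under $\preceq$.

Call a category of groups *closed* if it is closed under finite direct products and under subquotients.

**Definition (Rhodes-prime).** Let $\mathcal C$ be a closed category of groups. A nontrivial $X\in\mathcal C$ is *Rhodes-prime with respect to direct products* (in $\mathcal C$) if, whenever $X\preceq Y_0\times Y_1$ with $Y_0,Y_1\in\mathcal C$, then $X\preceq Y_0$ or $X\preceq Y_1$.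

For example, $\mathbb Z_p\times\mathbb Z_p$ is not Rhodes-prime among finite $p$-groups: take $Y_0=Y_1=\mathbb Z_p$.

The problem, posed in George M. Bergman, "On semigroups that are prime in the sense of Tarski, and groups prime in the senses of Tarski and of Rhodes", arXiv:2409.15541 (2024), asks which finite $p$-groups are Rhodes-prime in the category of finite $p$-groups, and whether there are any besides the cyclic groups $\mathbb Z_{p^n}$. The answer is that there are none.

**Theorem 1.** A nontrivial finite $p$-group is Rhodes-prime with respect to direct products, in the category of finite $p$-groups, if and only if it is cyclic.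

**Theorem 2 (stronger form).** Let $X$ be a noncyclic finite $p$-group of $p$-class $c$ which can be generated by $d_0$ elements. Then there are homomorphic images $Y_0,Y_1$ of $\Gamma_{d_0,c}$ with $X\preceq Y_0\times Y_1$, $X\not\preceq Y_0$, $X\not\preceq Y_1$. Hence $X$ is not Rhodes-prime in any category of groups closed under finite direct products and subquotients that contains $\Gamma_{d_0,c}$.

One direction of Theorem 1 is short.

**Proposition 3.** For $n\ge1$, $\mathbb Z_{p^n}$ is Rhodes-prime in every closed category of groups containing it.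

*Proof.* Let $H\le Y_0\times Y_1$, let $H\to\mathbb Z_{p^n}$ be onto, and let $(y_0,y_1)\in H$ map to a generator. If some $y_i$ has infinite order, then $\mathbb Z_{p^n}$ is an image of $\langle y_i\rangle$. Otherwise $p^n$ divides the order of $(y_0,y_1)$, which is the least common multiple of the orders of $y_0$ and $y_1$. Being a prime power, $p^n$ divides the order of one of the $y_i$, and $\mathbb Z_{p^n}$ is an image of $\langle y_i\rangle$. $\square$

Theorem 1 therefore follows from Theorem 2, since all $\Gamma_{d_0,c}$ are finite $p$-groups.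

## 3. The noncyclic groups of order $p^3$ by hand

Take $c=2$, $n=2$. By (4), write $\mu=(r,s,t)$ for the functional with values $r,s,t$ on $x_1^p$, $x_2^p$, $[x_1,x_2]$. For $\mu\ne0$ we have $|Y_\mu|=|F_2/\lambda_2(F_2)|\cdot p=p^3$. So an onto map $f:F_2\to G$ with $|G|=p^3$, $\lambda_3(G)=1$ and $|\lambda_2(G)|=p$ identifies $G$ with $Y_{\mu_f}$.

**$p=2$.** Two noncommuting reflections in $D_4$ give $\mu=(0,0,1)$. The generators $i,j$ of $Q_8$ have $i^2=j^2=[i,j]=-1$ and give $\mu=(1,1,1)$. The generators $(1,0)$ and $(1,1)$ of $\mathbb Z_4\times\mathbb Z_2$ give $(1,1,0)$. Since $(0,0,1)=(1,1,1)+(1,1,0)$ and $(1,1,1)=(0,0,1)+(1,1,0)$, property (5) gives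
$$D_4\preceq Q_8\times(\mathbb Z_4\times\mathbb Z_2),\qquad Q_8\preceq D_4\times(\mathbb Z_4\times\mathbb Z_2).$$
$D_4$ and $Q_8$ are nonisomorphic of the same order, so neither is a subquotient of the other. Neither is a subquotient of an abelian group. So neither is Rhodes-prime.

It is worth seeing the first relation concretely. In $Q_8\times\mathbb Z_4$, with $t$ a generator of $\mathbb Z_4$ written multiplicatively, take the subgroup generated by $(i,t)$ and $(j,t)$. Both generators have square $(-1,t^2)$, and their commutator is $(-1,1)$. Factor out the central subgroup of order $2$ generated by $(-1,t^2)$. The subgroup has order $16$, since it contains the four elements $(\pm1,1),(\pm1,t^2)$ and its quotient by them is $\mathbb Z_2\times\mathbb Z_2$. What remains is nonabelian of order $8$ and generated by two involutions: it is $D_4$.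

**$p$ odd.** The group $E$ gives $(0,0,1)$. Let $M=\mathbb Z_{p^2}\rtimes\mathbb Z_p$, with $x_1$ mapping to a generator $a$ of $\mathbb Z_{p^2}$ and $x_2$ mapping to a generator $b$ of $\mathbb Z_p$ with $b^{-1}ab=a^{1+p}$. Then $[a,b]=a^p$ is central and, by (3), $\lambda_2(M)=\langle a^p\rangle$ and $\lambda_3(M)=1$; so $M$ gives $(1,0,1)$. Finally $\mathbb Z_{p^2}\times\mathbb Z_p$ gives $(1,0,0)$. Now $(0,0,1)=(1,0,1)+(-1,0,0)$ and $(1,0,1)=(0,0,1)+(1,0,0)$, and $K_{-\mu}=K_\mu$, so
$$E\preceq M\times(\mathbb Z_{p^2}\times\mathbb Z_p),\qquad M\preceq E\times(\mathbb Z_{p^2}\times\mathbb Z_p).$$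
$E$ has exponent $p$ and $M$ does not, so they are nonisomorphic of the same order, and both are nonabelian. Neither is Rhodes-prime. The problem statement takes as known that these four groups are not Rhodes-prime; here the reason is one addition of functionals.

## 4. Where splitting by hand stops

Given a noncyclic $X$, the first thing to try is to embed it in a product of two proper quotients. If $X$ has nontrivial normal subgroups $A,B$ with $A\cap B=1$, then $X$ embeds in $X/A\times X/B$, and $X$ is a subquotient of neither factor because it is too large. This stops exactly at the *monolithic* groups, those in which the nontrivial normal subgroups have a nontrivial common intersection. $Q_8$ is one: every nontrivial subgroup contains $-1$.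

The next thing to try, for monolithic $X$ of $p$-class $c$, is what worked in Section 3. In such an $X$ the subgroup $\lambda_c(X)$ has order $p$, being central and elementary abelian. So by (2) $X$ is an image of some $Y_\xi$. Write $\xi=\mu_1+\mu_2$; then $X\preceq Y_\xi\preceq Y_{\mu_1}\times Y_{\mu_2}$ by (5). One must still show $X\not\preceq Y_{\mu_1}$ and $X\not\preceq Y_{\mu_2}$, and here there are two obstacles.

First, in Section 3 we had $X=Y_\xi$ and could compare orders. In general $X$ is much smaller than $Y_\xi$. The dihedral group of order $16$, with rotation $r$ of order $8$, has $\lambda_2=\langle r^2\rangle$, $\lambda_3=\langle r^4\rangle$, $\lambda_4=1$, so $p=2$, $c=3$, and it is generated by two elements. But $|Y_\xi|=2\,|\Gamma_{2,2}|=2\cdot 4\cdot 2^3=64$. Deciding whether $X$ sits in some corner of each $Y_{\mu_i}$ is no longer a matter of counting elements.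

Second, it is unclear how to split. For $c=2$ and $p$ odd, (4) suggests "$p$-th powers against commutators". For $p=2$ that split is not intrinsic: by (3), $(uv)^2\equiv u^2v^2[v,u]$ modulo $\lambda_3$, so the squares already span all of $L(n)$, commutators included.

The way past both obstacles is to assume that $X$ *is* prime and to use primeness as a tool. Primeness will let us discard everything in $X$ above the last layer, so that $X\preceq Y_\mu$ becomes a statement about the functionals $\xi$ and $\mu$ alone. Primeness together with (5) will then say that the functionals $\mu$ with $X\not\preceq Y_\mu$ form a subspace, while those with $X\preceq Y_\mu$ form a single orbit of a small group. A subspace whose complement is one orbit is very constrained, and no splitting has to be guessed.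

**Standing hypothesis.** From here to the end of Section 9, $X\neq1$ is a finite $p$-group of $p$-class $c\ge1$, generated by $d_0$ elements, such that

> (★) for all homomorphic images $Y_0,Y_1$ of $\Gamma_{d_0,c}$: if $X\preceq Y_0\times Y_1$, then $X\preceq Y_0$ or $X\preceq Y_1$.

We prove that $X$ is cyclic. This is the contrapositive of the first assertion of Theorem 2, and the second follows since the $Y_i$ lie in every closed category containing $\Gamma_{d_0,c}$.

We may apply (★) to the following groups, all images of $\Gamma_{d_0,c}$: the group $X$ and its quotients, because $\lambda_{c+1}(X)=1$; $\Gamma_{n,i}$ for $n\le d_0$ and $i\le c$, by killing the superfluous generators; and hence $Y_\mu$ for $\mu\in L(n)^*$, $n\le d_0$.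

## 5. Linear maps act on the last layer

This section makes $L$ a functor on the spaces $V_n=F_n/\lambda_2(F_n)\cong\mathbb F_p^n$.

**Step 1: commuting with $\lambda_2$ costs two layers.** We need this to control commutators below. The claim is
$$[\lambda_i(G),\lambda_2(G)]\le\lambda_{i+2}(G). \tag{6}$$
Let $w\in\lambda_i(G)$. We have $[w,gh]=[w,h][w,g]^h$, as one checks by expanding. Since $[w,g]\in\lambda_{i+1}(G)$ is central modulo $\lambda_{i+2}(G)$, the map $g\mapsto[w,g]\lambda_{i+2}(G)$ is a homomorphism from $G$ to the elementary abelian group $\lambda_{i+1}(G)/\lambda_{i+2}(G)$. It therefore kills $[G,G]$ and $G^p$, and these generate $\lambda_2(G)$.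

**Step 2: on $\lambda_i$, only the map modulo $\lambda_2$ matters.** The aim is independence of lifts. Let $\alpha,\beta:F\to G$ be homomorphisms that agree modulo $\lambda_2(G)$. The claim is that for every $i$ they agree on $\lambda_i(F)$ modulo $\lambda_{i+1}(G)$. The case $i=1$ is the hypothesis. Assume the claim for $i$, and let $w\in\lambda_i(F)$, $g\in F$. Write $\alpha(w)=\beta(w)t$ and $\alpha(g)=\beta(g)s$ with $t\in\lambda_{i+1}(G)$ and $s\in\lambda_2(G)$. Modulo $\lambda_{i+2}(G)$, $t$ is central and $t^p\equiv1$. So $\alpha(w^p)\equiv\beta(w)^pt^p\equiv\beta(w^p)$, and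
$$\alpha([w,g])\equiv[\beta(w),\beta(g)s]=[\beta(w),s]\,[\beta(w),\beta(g)]^s\equiv[\beta(w),\beta(g)]=\beta([w,g]),$$
where $[\beta(w),s]\in\lambda_{i+2}(G)$ by (6), and conjugation by $s$ does nothing to $[\beta(w),\beta(g)]\in\lambda_{i+1}(G)$ modulo $\lambda_{i+2}(G)$, by (b). The elements $w^p$ and $[w,g]$ generate $\lambda_{i+1}(F)$, so the claim holds for $i+1$.

**Step 3: the functor.** A linear map $h:V_n\to V_m$ lifts to a homomorphism $\hat h:F_n\to F_m$, since $F_n$ is free. By (a), $\hat h$ induces a linear map $L(h):L(n)\to L(m)$. Two lifts agree modulo $\lambda_2(F_m)$, so by Step 2 with $i=c$, $L(h)$ does not depend on the lift. Since $\hat h\hat k$ lifts $hk$,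
$$L(hk)=L(h)L(k),\qquad L(1)=1 .$$
For $c=2$ this is concrete: $L(h)$ sends the class of $u^p$ to that of $\hat h(u)^p$, and the class of $[u,v]$ to that of $[\hat h(u),\hat h(v)]$.

## 6. Deciding $X\preceq Y_\mu$ by linear algebra

**Step 4: $|\lambda_c(X)|=p$.** This attaches a functional to $X$. The group $\lambda_c(X)$ is nontrivial, central and elementary abelian, because $\lambda_{c+1}(X)=1$. If its order exceeded $p$, it would contain distinct subgroups $A,B$ of order $p$, both normal in $X$, with $A\cap B=1$. Then $X$ embeds in $X/A\times X/B$, and by (★) $X$ is a subquotient of a group of smaller order, which is absurd.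

Now fix an onto map $\pi:F_{d_0}\to X$ with kernel $N$, fix an isomorphism $\lambda_c(X)\cong\mathbb F_p$, and let $\xi=\mu_\pi\in L(d_0)^*$. By (2), $\xi\ne0$ and $K_\xi=N\cap\lambda_c(F_{d_0})$.

**Step 5: the criterion.** This step removes the first obstacle of Section 4.

**Lemma 4.** Let $n\le d_0$ and $\mu\in L(n)^*$. Then $X\preceq Y_\mu$ if and only if $\xi=a\,\mu\circ L(h)$ for some linear $h:V_{d_0}\to V_n$ and some $a\in\mathbb F_p^\times$.

*Proof.* For any homomorphism $\hat h:F_{d_0}\to F_n$ inducing $h:V_{d_0}\to V_n$, let $\theta:F_{d_0}\to F_n\to Y_\mu$ be the composite. For $w\in\lambda_c(F_{d_0})$,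
$$\theta(w)=1\iff \hat h(w)\in K_\mu\iff \mu(L(h)(\bar w))=0. \tag{7}$$

*Only if.* Let $A\le Y_\mu$ and let $\psi:A\to X$ be onto. Choose $u_i\in A$ with $\psi(u_i)=\pi(x_i)$, and let $\hat h$ send $x_i$ to a preimage of $u_i$ in $F_n$. Then $\theta(x_i)=u_i$, so $\theta$ maps into $A$ and $\psi\theta=\pi$. By (a), $\theta(\lambda_c(F_{d_0}))\le\lambda_c(Y_\mu)$, a group of order at most $p$. Its image under $\psi$ is $\pi(\lambda_c(F_{d_0}))=\lambda_c(X)\ne1$. Hence $\theta(\lambda_c(F_{d_0}))$ has order $p$ and $\psi$ is injective on it. So for $w\in\lambda_c(F_{d_0})$ we have $\theta(w)=1$ if and only if $\pi(w)=1$. By (7), $\mu\circ L(h)$ and $\xi$ have the same kernel. Since $\xi\neq0$, they differ by a nonzero scalar.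

*If.* Suppose $\xi=a\,\mu\circ L(h)$; let $\hat h$ lift $h$, and let $D=\ker\theta$. By (7), for $w\in\lambda_c(F_{d_0})$ we have $w\in D$ if and only if $\xi(\bar w)=0$, that is, if and only if $w\in N$. So $D\cap\lambda_c(F_{d_0})=N\cap\lambda_c(F_{d_0})$. The group $F_{d_0}/(N\cap\lambda_c(F_{d_0}))$ has $X=F_{d_0}/N$ as an image. Being equal to $F_{d_0}/(D\cap\lambda_c(F_{d_0}))$, it embeds in $F_{d_0}/D\times F_{d_0}/\lambda_c(F_{d_0})$. Since $F_{d_0}/D\cong\theta(F_{d_0})\le Y_\mu$,
$$X\preceq Y_\mu\times F_{d_0}/\lambda_c(F_{d_0}).$$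
The second factor $\Gamma_{d_0,c-1}$ has $p$-class less than $c$, so by (a) $X$ is not a subquotient of it. By (★), $X\preceq Y_\mu$. $\square$

The "if" part is where primeness discards the upper layers: $X$ and $\theta(F_{d_0})$ may differ there, but the difference is absorbed by the factor $F_{d_0}/\lambda_c(F_{d_0})$, which (★) then deletes.

## 7. A subspace whose complement is one orbit

**Step 6: the right number of generators.** We replace $d_0$ by the smallest rank in which $X$ can be seen. Let $d$ be the least $n$ such that $X\preceq Y_\mu$ for some $\mu\in L(n)^*$. Since $X$ is an image of $Y_\xi$ with $\xi\in L(d_0)^*$, we have $d\le d_0$. Put $F=F_d$, $V=V_d$, $L=L(d)$, and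
$$S=\{\mu\in L^*: X\preceq Y_\mu\}\neq\varnothing,\qquad T=L^*\setminus S .$$
The group $\mathcal G=GL(V)\times\mathbb F_p^\times$ acts linearly on $L^*$ by $(g,a)\mu=a\,\mu\circ L(g^{-1})$. The set $S$ is $\mathcal G$-invariant: if $\xi=b\,\mu\circ L(h)$ and $\mu'=(g,a)\mu$, then $\xi=ba^{-1}\mu'\circ L(gh)$, so $\mu'\in S$ by Lemma 4. Hence $T$ is $\mathcal G$-invariant too.

**Step 7: $T$ is a proper subspace of $L^*$.** This is primeness read through (5). First, $0\in T$: for $\mu=0$ the group $F/\lambda_c(F)$ has $p$-class less than $c$, so $X$ is not a subquotient of it. $T$ is closed under nonzero scalars because $K_{a\mu}=K_\mu$. Let $\mu_1,\mu_2\in T$. If $X\preceq Y_{\mu_1+\mu_2}$, then $X\preceq Y_{\mu_1}\times Y_{\mu_2}$ by (5), and (★) gives $\mu_1\in S$ or $\mu_2\in S$, a contradiction. So $\mu_1+\mu_2\in T$. Finally $T\ne L^*$ because $S\ne\varnothing$.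

*An illustration.* The definitions of $d$, $S$ and $T$ make sense without (★). Take $p=2$, $c=2$, $X=Q_8$. Then $d=2$, since for $n\le1$ the groups $Y_\mu$ are cyclic. The eight functionals are the triples $(r,s,t)$ of Section 3. For $\mu\neq0$ we have $|Y_\mu|=8$, so $\mu\in S$ if and only if $Y_\mu\cong Q_8$. If $t=0$ then $Y_\mu$ is abelian. If $t=1$ and $(r,s)\ne(1,1)$, one of the generators is an involution outside the subgroup $\lambda_2(Y_\mu)$ of order $2$, so there are at least two involutions and $Y_\mu\not\cong Q_8$. So $S=\{(1,1,1)\}$ and $|T|=7$, which is not a power of $2$. $T$ is not a subspace, and we see again that $Q_8$ is not Rhodes-prime.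

**Step 8: $S$ is a single $\mathcal G$-orbit.** This is what the minimality of $d$ buys. First we show:
$$\text{if } \nu\in L^*,\ b\in\mathbb F_p^\times,\ k:V_{d_0}\to V \text{ linear and } \xi=b\,\nu\circ L(k),\ \text{then } k \text{ is onto.} \tag{8}$$
Suppose not. Identify $k(V_{d_0})$ with $V_e$, where $e<d$, and factor $k=\iota k'$ with $k':V_{d_0}\to V_e$ and $\iota:V_e\to V$ injective. Put $\nu'=\nu\circ L(\iota)\in L(e)^*$. Then $\xi=b\,\nu'\circ L(k')$, so $X\preceq Y_{\nu'}$ by Lemma 4, contradicting the minimality of $d$.

Now let $\mu,\nu\in S$. By Lemma 4, $\xi=a\,\mu\circ L(h)=b\,\nu\circ L(k)$. By (8), $h$ is onto; choose a linear $s:V\to V_{d_0}$ with $hs=1$. Then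
$$\mu=\mu\circ L(h)L(s)=a^{-1}\xi\circ L(s)=a^{-1}b\,\nu\circ L(ks).$$
Substituting, $\xi=a\,\mu\circ L(h)=b\,\nu\circ L(ksh)$. By (8), $ksh$ is onto, so $ks:V\to V$ is onto and hence lies in $GL(V)$. Therefore $\mu=a^{-1}b\,\nu\circ L(ks)\in\mathcal G\nu$.

**Step 9: two constraints.** We extract the facts that will be contradicted. Call a $GL(V)$-invariant subspace of $L^*$ a *submodule*.

**(i)** *Every proper submodule $W$ of $L^*$ lies in $T$.* A submodule is $\mathcal G$-invariant. If $W$ meets $S$, then $W\supseteq S$ by Step 8, so $L^*=T\cup W$. A vector space is not the union of two proper subspaces: if neither contains the other, take $u\in T\setminus W$ and $w\in W\setminus T$; then $u+w$ is in neither. Since $T$ is proper, $W=L^*$.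

**(ii)** *$\dim T\le d(d-1)/2$.* Let $l=\dim L$ and $t=\dim T<l$. The orbit $S$ has $p^l-p^t=p^t(p^{l-t}-1)$ elements, and this number divides
$$|\mathcal G|=(p-1)\prod_{i=0}^{d-1}(p^d-p^i),$$
whose $p$-part is $p^{0+1+\dots+(d-1)}=p^{d(d-1)/2}$. So $t\le d(d-1)/2$.

**Step 10: the small cases.** If $d\le1$, then $X\preceq Y_\mu$ with $Y_\mu$ an image of $F_1=\mathbb Z$ or trivial, so $X$ is cyclic. If $c=1$, then $X=\lambda_1(X)$ has order $p$ by Step 4, so $X$ is cyclic. From now on suppose $d\ge2$ and $c\ge2$. We derive a contradiction.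

## 8. Class at least three: $p$-th powers outnumber the orbit

Let $\gamma_i$ denote the lower central series. By induction $\gamma_i(F)\le\lambda_i(F)$. Note also that $x_i^{p^{c-1}}$ and $[x_i,x_j]^{p^{c-2}}$ lie in $\lambda_c(F)$, by (1). The plan is to find a proper submodule too large to satisfy (ii). The two lemmas below say that it is large and that it is proper.

**Lemma 5.** The $d+\binom d2$ elements $x_i^{p^{c-1}}$ $(1\le i\le d)$ and $[x_i,x_j]^{p^{c-2}}$ $(i<j)$ of $\lambda_c(F)$ are linearly independent modulo $(\gamma_3(F)\cap\lambda_c(F))\lambda_{c+1}(F)$.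

*Proof.* Powers of generators can be detected in the abelianization. For the commutators we use an integral Heisenberg group. Let $H$ be the group of matrices
$$(x,y,z)=\begin{pmatrix}1&x&z\\0&1&y\\0&0&1\end{pmatrix},\qquad x,y,z\in\mathbb Z .$$
We have $(x,y,z)(x',y',z')=(x+x',y+y',z+z'+xy')$, and so
$$[(x,y,z),(x',y',z')]=(0,0,xy'-x'y),\qquad (x,y,z)^p=\bigl(px,\,py,\,pz+\tbinom p2xy\bigr). \tag{9}$$
Put $H_1=H$, and for $k\ge2$
$$H_k=\{(x,y,z): x,y\in p^{k-1}\mathbb Z,\ z\in p^{k-2}\mathbb Z\}.$$
This is a subgroup: products stay inside because $2(k-1)\ge k-2$, and $(x,y,z)^{-1}=(-x,-y,-z+xy)$.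

We claim $[H_k,H]\le H_{k+1}$ and $H_k^p\le H_{k+1}$ for $k\ge1$. If $(x,y,z)\in H_k$, then $xy'-x'y\in p^{k-1}\mathbb Z$, which is what $H_{k+1}$ asks of a third entry. Also $px,py\in p^k\mathbb Z$. If $k\ge2$, then $pz\in p^{k-1}\mathbb Z$ and $xy\in p^{2k-2}\mathbb Z\subseteq p^{k-1}\mathbb Z$. If $k=1$, there is no condition on the third entry in $H_2$. By (9) the claim holds, and induction with (1) gives $\lambda_k(H)\le H_k$ for all $k$.

Now suppose
$$w=\prod_i x_i^{a_ip^{c-1}}\prod_{i<j}[x_i,x_j]^{b_{ij}p^{c-2}}\in(\gamma_3(F)\cap\lambda_c(F))\lambda_{c+1}(F).$$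
Map to $F/\gamma_2(F)=\mathbb Z^d$. The right side lands in $\lambda_{c+1}(\mathbb Z^d)=p^c\mathbb Z^d$, and $w$ maps to $(a_ip^{c-1})_i$. So $p\mid a_i$ for all $i$.

Fix $i<j$ and map $F\to H$ by $x_i\mapsto(1,0,0)$, $x_j\mapsto(0,1,0)$, and the other generators to $1$. Then $[x_i,x_j]\mapsto(0,0,1)$. Since $\gamma_3(H)=1$, the image of $w$ lies in $\lambda_{c+1}(H)\le H_{c+1}$; that is,
$$(a_ip^{c-1},0,0)\,(0,a_jp^{c-1},0)\,(0,0,b_{ij}p^{c-2})\in H_{c+1}.$$
The first two factors lie in $H_{c+1}$ because $p\mid a_i,a_j$. So $(0,0,b_{ij}p^{c-2})\in H_{c+1}$, which says $p^{c-1}\mid b_{ij}p^{c-2}$; hence $p\mid b_{ij}$. $\square$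

**Lemma 6.** $\gamma_c(F)\not\le\lambda_{c+1}(F)$.

*Proof.* We exhibit a finite image of $F$ in which $\lambda_{c+1}$ is trivial but $\gamma_c$ is not. Let $J$ be the algebra of strictly upper triangular $(c+1)\times(c+1)$ matrices over $\mathbb F_p$, and $U=1+J$. The power $J^m$ is spanned by the matrix units $e_{ij}$ with $j-i\ge m$, so $J^{c+1}=0$, and each $1+J^m$ is a subgroup of $U$. For $u=1+a$ and $v=1+b$ in $U$ we have $[u,v]=(vu)^{-1}uv$, so
$$[1+a,1+b]=1+\bigl((1+b)(1+a)\bigr)^{-1}(ab-ba),\qquad (1+a)^p=1+a^p. \tag{10}$$
If $a\in J^i$ and $b\in J$, both elements in (10) lie in $1+J^{i+1}$. By induction $\lambda_i(U)\le1+J^i$, so $\lambda_{c+1}(U)=1$.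

Let $x=1+e_{12}$ and $y=1+n$, where $n=\sum_{i=2}^{c}e_{i,i+1}$. Put $w_1=x$ and $w_{k+1}=[w_k,y]$. We claim $w_k\equiv1+e_{1,k+1}\pmod{J^{k+1}}$ for $1\le k\le c$. This is clear for $k=1$. Suppose $k<c$ and $w_k=1+a$ with $a\equiv e_{1,k+1}$ modulo $J^{k+1}$. Then $an-na\in J^{k+1}$, and the inverse in (10) lies in $1+J$, so modulo $J^{k+2}$
$$w_{k+1}-1\equiv an-na\equiv e_{1,k+1}n-ne_{1,k+1}=e_{1,k+2}.$$
In the last equality, $e_{1,k+1}n=e_{1,k+2}$ because $2\le k+1\le c$, and $ne_{1,k+1}=0$ because no unit $e_{i,i+1}$ in $n$ has second index $1$. This proves the claim, and since $J^{c+1}=0$ we get $w_c=1+e_{1,c+1}\neq1$.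

Map $F\to U$ by $x_1\mapsto x$, $x_2\mapsto y$, and $x_i\mapsto1$ for $i\ge3$. The left-normed commutator $[x_1,x_2,\dots,x_2]\in\gamma_c(F)$ of length $c$ maps to $w_c\ne1$, while $\lambda_{c+1}(F)$ maps to $1$. $\square$

**Step 11: the contradiction for $c\ge3$.** Let $W\subseteq L^*$ be the set of functionals that vanish on the image $R$ of $\gamma_3(F)\cap\lambda_c(F)$ in $L$. We check that $W$ is a proper submodule of forbidden size. If $\hat g$ lifts $g\in GL(V)$, then $\hat g$ maps $\gamma_3(F)\cap\lambda_c(F)$ into itself, so $L(g)$ preserves $R$, and $W$ is a submodule. Since $c\ge3$, $\gamma_c(F)\le\gamma_3(F)\cap\lambda_c(F)$. So Lemma 6 gives $R\ne0$, and $W\neq L^*$. By (i), $W\subseteq T$. But $\dim W=\dim L/R\ge d+\binom d2$ by Lemma 5, while $\dim T\le\binom d2$ by (ii). Since $d\geq 2$, this is a contradiction.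

## 9. Class two: $p$-th powers, commutators, and quadratic forms

For $c=2$ the submodule $R$ above would be zero, because $\gamma_3(F)\le\lambda_3(F)$, and $W$ would be all of $L^*$; so the argument of Step 11 gives nothing. But now $L=\lambda_2(F)/\lambda_3(F)$ has the explicit basis (4) with $n=d$.

**Step 12: $c=2$, $p$ odd.** Here the split of Section 4 into $p$-th powers and commutators is invariant, and (i) applies to both parts. In (3) with $k=p$, the exponent $\binom p2$ is divisible by $p$, so $(uv)^p\equiv u^pv^p$ modulo $\lambda_3(F)$. If $s\in\lambda_2(F)$, then $s^p\in\lambda_3(F)$, so $(us)^p\equiv u^p$. Hence $u\mapsto u^p$ induces a linear map $V\to L$. Its image $P$ has basis $(x_i^p)$ and is $GL(V)$-invariant, since $L(g)$ takes the class of $u^p$ to that of $\hat g(u)^p$. The span $C$ of the commutators is likewise $GL(V)$-invariant, with basis $([x_i,x_j])_{i<j}$. So $L=P\oplus C$, and both summands are nonzero since $d\ge2$. The annihilators $P^\perp$ and $C^\perp$ are then proper submodules of $L^*$, and $P^\perp+C^\perp=(P\cap C)^\perp=L^*$. By (i)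 both lie in the subspace $T$, so $T=L^*$, a contradiction.

**Step 13: $c=2$, $p=2$.** Squaring is no longer linear, but it is quadratic, and we use the number of zeros as an orbit invariant. For $\mu\in L^*$ and $v\in V$ put
$$q_\mu(v)=\mu(\overline{\tilde v^2}),$$
where $\tilde v\in F$ lifts $v$. This is well defined, because elements of $\lambda_2(F)$ are central of exponent $2$ modulo $\lambda_3(F)$. Since $L(g)$ takes the class of $\tilde v^2$ to that of $\hat g(\tilde v)^2$,
$$q_{\mu\circ L(g)}=q_\mu\circ g\qquad(g\in GL(V)).$$
As $\mathbb F_2^\times=1$, Step 8 says that $S$ is a single $GL(V)$-orbit. So the number of zeros of $q_\mu$ on $V$ is the same for all $\mu\in S$. Taking $\tilde v=\prod x_i^{v_i}$ with $v_i\in\{0,1\}$ and using (3) with $k=2$ repeatedly,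
$$q_\mu\Bigl(\sum v_ix_i\Bigr)=\sum_i v_i\,\mu(\overline{x_i^2})+\sum_{i<j}v_iv_j\,\mu(\overline{[x_i,x_j]}). \tag{11}$$

Let $A$ be the set of $\mu$ that vanish on all commutators. The span of the commutators is $GL(V)$-invariant and nonzero since $d\ge2$. So $A$ is a proper submodule, and $A\subseteq T$ by (i). Let $\mu_1$ have value $1$ on $[x_1,x_2]$ and $0$ on the other basis elements in (4).

Then $\mu_1\in S$. For suppose $\mu_1\in T$. A permutation of $x_1,\dots,x_d$ permutes the basis (4), since $[x_j,x_i]\equiv[x_i,x_j]$ modulo $\lambda_3(F)$ when $p=2$. As $T$ is $GL(V)$-invariant, it contains the dual basis functionals of all the $[x_i,x_j]$. These together with $A$ span $L^*$, so $T=L^*$, a contradiction.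

Let $\alpha\in A$ have value $1$ on $x_1^2$ and $x_2^2$ and $0$ on the other basis elements, and let $\mu_2=\mu_1+\alpha$. Since $\alpha\in T$ and $T$ is a subspace not containing $\mu_1$, also $\mu_2\in S$. But by (11),
$$q_{\mu_1}=v_1v_2,\qquad q_{\mu_2}=v_1+v_2+v_1v_2 .$$
The first vanishes unless $v_1=v_2=1$, so it has $3\cdot2^{d-2}$ zeros. The second vanishes only for $v_1=v_2=0$, so it has $2^{d-2}$ zeros. This contradicts the constancy of the number of zeros on $S$. (For $d=2$, $\mu_1$ and $\mu_2$ are the functionals of $D_4$ and $Q_8$ from Section 3.)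

**Step 14: conclusion.** Steps 11, 12 and 13 exclude $d\ge2$ and $c\ge2$. By Step 10, $X$ is cyclic. This proves Theorem 2, and with Proposition 3 it proves Theorem 1. $\blacksquare$

## 10. Other categories, and a noncyclic prime in exponent $p$

**Corollary 7 (bounded $p$-class).** The Rhodes-primes of the category of finite $p$-groups of $p$-class at most $c$ are exactly the groups $\mathbb Z_{p^n}$, $1\le n\le c$.

*Proof.* The category is closed: subquotients by (a), and products because $\lambda_i(G\times G')\le\lambda_i(G)\times\lambda_i(G')$ by projecting to the factors. The cyclic groups in it are those with $n\le c$, since $\mathbb Z_{p^n}$ has $p$-class $n$, and the nontrivial ones are Rhodes-prime by Proposition 3. A noncyclic $X$ in it, of $p$-class $c'\le c$ and generated by $d_0$ elements, is not Rhodes-prime by Theorem 2, because $\Gamma_{d_0,c'}$ lies in the category. $\square$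

**Corollary 8 (larger categories).** Let $\mathcal C$ be any closed category of groups containing all finite $p$-groups, for example all finite groups, all finite solvable groups, or all groups. Then a finite $p$-group is Rhodes-prime in $\mathcal C$ if and only if it is cyclic and nontrivial.

*Proof.* Proposition 3 and Theorem 2 both apply in $\mathcal C$. $\square$

**Corollary 9 (nilpotent groups).** Let $\mathcal C$ be a closed category containing all finite $p$-groups for every prime $p$. Then a finite nilpotent group $X$ is Rhodes-prime in $\mathcal C$ if and only if it is cyclic of prime power order greater than $1$. In particular, these are exactly the Rhodes-primes of the category of finite nilpotent groups.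

*Proof.* $X$ is the direct product of its Sylow subgroups, which lie in $\mathcal C$. If $X$ is Rhodes-prime, applying the definition repeatedly makes $X$ a subquotient of one Sylow subgroup. So by order $X$ is a $p$-group for some $p$, and Corollary 8 applies. The converse is Proposition 3. $\square$

**Proposition 10 (the hypothesis on the category matters).** Let $p$ be odd and let $\mathcal C$ be the category of finite groups of exponent dividing $p$. The noncyclic group $E$ of upper unitriangular $3\times3$ matrices over $\mathbb Z_p$ is Rhodes-prime in $\mathcal C$. So in Theorem 2 the assumption that the category contains $\Gamma_{d_0,c}$ cannot be weakened to the assumption that it contains $X$.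

*Proof.* $\mathcal C$ is closed. It contains $E$, since $(x,y,z)^p=(px,py,pz+\binom p2xy)$ is trivial over $\mathbb Z_p$ for $p$ odd. Let $E\preceq Y_0\times Y_1$ with $Y_0,Y_1\in\mathcal C$. As $E$ is nonabelian, some $Y=Y_i$ is nonabelian. $Y$ is a finite $p$-group, hence nilpotent. So its second center is larger than its center; choose $a$ in the second center but not in the center, and $b\in Y$ with $z=[a,b]\neq1$. Then $z$ is central, $a^p=b^p=z^p=1$, and $ba=abz^{-1}$. Hence
$$a^ib^jz^k\cdot a^{i'}b^{j'}z^{k'}=a^{i+i'}b^{j+j'}z^{k+k'-ji'}, \tag{12}$$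
so $\langle a,b\rangle=\{a^ib^jz^k\}$ has at most $p^3$ elements. It is a nonabelian $p$-group, so it has exactly $p^3$ elements. In $E$, the matrices $(1,0,0)$, $(0,1,0)$ and their commutator $(0,0,1)$ satisfy the same relations, so (12) holds for them too, and every element of $E$ has a unique such form with exponents modulo $p$. Matching normal forms gives an isomorphism $E\cong\langle a,b\rangle\le Y$, so $E\preceq Y_i$. $\square$

There is no conflict with Section 3: the relation $E\preceq M\times(\mathbb Z_{p^2}\times\mathbb Z_p)$ used factors of exponent $p^2$, which $\mathcal C$ does not contain.
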